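# Finite $\operatorname{Ass} H^{i-1}_I(R/J)$ with infinite $\operatorname{Ass} H^i_I(J)$ for ideals generated by regular sequences

Throughout, rings are commutative and Noetherian, and $k$ is a field. For an ideal $I$ of $R$ and an $R$-module $X$, $H^i_I(X)$ is the $i$-th local cohomology module of $X$ with support in $I$, and $\operatorname{Ass}X$ is the set of associated primes of $X$.

## 1. Principal ideals and low degrees

**Definition.** A ring $R$ is *LC-finite* if $\operatorname{Ass}H^i_I(R)$ is finite for every ideal $I$ and every $i\ge 0$.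

For a small example, let $R$ be a principal ideal domain and $I=(g)$ with $g\neq 0$. Then $H^0_I(R)=0$, $H^1_I(R)=R_g/R$, and the higher modules vanish. Every element of $R_g/R$ is killed by a power of $g$, so an associated prime must contain $g$, and only finitely many primes do. For $I=0$ we have $H^0_I(R)=R$ and nothing else. So $R$ is LC-finite. Larger examples, which we take as given: regular rings of prime characteristic $p>0$, and regular semi-local rings containing a field.

LC-finiteness concerns the module $R$ itself. What can be said about the module $J$, for $J$ an ideal? The following question is from Ryotaro Hanyu, "Finiteness of the set of associated primes for local cohomology modules of ideals via properties of almost factorial rings", arXiv:2506.17586 (2025).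

**Question.** Let $R$ be an LC-finite regular ring, $J$ an ideal generated by an $R$-sequence, $I\supseteq J$ an ideal, and $i\ge 1$. Does finiteness of $\operatorname{Ass}H^{i-1}_I(R/J)$ imply finiteness of $\operatorname{Ass}H^i_I(J)$?

Let $h\geq 1$ be the length of the $R$-sequence. Two cases are easy.

**Proposition 1.** If $h=1$ or $i\le h$, the implication holds.

**Proof.** *The case $h=1$.* Here $J=aR$ with $a$ a nonzerodivisor, so $J\cong R$ as a module. Then $H^i_I(J)\cong H^i_I(R)$, which has finite $\operatorname{Ass}$ for every $i$ because $R$ is LC-finite.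

*The case $i\le h$.* The long exact sequence of $0\to J\to R\to R/J\to 0$ contains
$$H^{i-1}_I(R)\to H^{i-1}_I(R/J)\to H^i_I(J)\to H^i_I(R). \tag{1}$$
The ideal $I$ contains an $R$-sequence of length $h$, so $H^j_I(R)=0$ for $j<h$. As $i-1<h$, the first term of (1) is $0$, so $H^{i-1}_I(R/J)$ is a submodule of $H^i_I(J)$ and the quotient embeds in $H^i_I(R)$. Hence
$$\operatorname{Ass}H^i_I(J)\subseteq \operatorname{Ass}H^{i-1}_I(R/J)\cup\operatorname{Ass}H^i_I(R),$$
and both sets on the right are finite. $\square$

In the range $i\le h$ we also get $\operatorname{Ass}H^{i-1}_I(R/J)\subseteq\operatorname{Ass}H^{i}_I(J)$, so the converse implication holds there as well. Note that Proposition 1 settles all $i\le 2$: either $h=1$, or $i\le 2\le h$. The first case left is $h=2$, $i=3$.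

What changes when $h\ge 2$ and $i\ge h+1$?

## 2. The cokernel left over in degrees $i>h$

Now $H^{i-1}_I(R)$ need not vanish. Put
$$K=\operatorname{coker}\bigl(H^{i-1}_I(R)\to H^{i-1}_I(R/J)\bigr).$$
By (1), $K$ is a submodule of $H^i_I(J)$ and the quotient embeds in $H^i_I(R)$. So
$$\operatorname{Ass}K\subseteq\operatorname{Ass}H^i_I(J)\subseteq\operatorname{Ass}K\cup\operatorname{Ass}H^i_I(R),$$
and for $R$ LC-finite, $\operatorname{Ass}H^i_I(J)$ is finite exactly when $\operatorname{Ass}K$ is.

The natural plan, to bound $\operatorname{Ass}K$ by $\operatorname{Ass}H^{i-1}_I(R/J)$, stops here: $K$ is a *quotient* of a module with finitely many associated primes, and a quotient can have infinitely many. A free $k[t]$-module of infinite rank has the single associated prime $(0)$, yet it maps onto $\bigoplus_\pi k[t]/(\pi)$, with $\pi$ running over the infinitely many monic irreducible polynomials. So either local cohomology forbids this behavior for a special reason, or a counterexample can be designed by controlling $K$.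

One constraint on the design is visible at once. Suppose $I$ is generated by $i-1$ elements. Then $H^{i}_I$ vanishes on all modules, so $H^i_I(J)=0$. We therefore need an ideal $I$ with more than $i-1$ generators, while $H^{i-1}_I(R/J)$ remains computable. In the ideal below, $I$ has four listed generators, but its image in $P/J$ has two, and $i-1=2$.

Let $P=k[s,t,x,y,z,w,r,u,v]$ (nine variables, $k$ any field), let $\mathfrak n$ be the ideal generated by the variables, and
$$f=s\,x^2u^2+(wz+t\,xy)\,uv+y^2v^2,\qquad J=(f,\;ru),\qquad I=(f,\;ru,\;wu,\;wv).$$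

**Theorem 1.** The sequence $f,ru$ is a $P$-sequence and $J\subset I$. The set $\operatorname{Ass}_PH^2_I(P/J)$ has at most $3$ elements, while $\operatorname{Ass}_PH^3_I(J)$ is infinite. The same (at most $3$; infinite) holds after localizing at $\mathfrak n$.

The ring $P_{\mathfrak n}$ is a regular local ring containing a field, hence LC-finite; if $\operatorname{char}k=p>0$, then $P$ itself is LC-finite. So the answer to the Question is **no**, with $i=3$ and $h=2$.

**Theorem 2.** For $h,i\ge1$ let $S(h,i)$ be the statement: "for every LC-finite regular ring $R$, every $J$ generated by an $R$-sequence of length $h$ and every ideal $I\supseteq J$, finiteness of $\operatorname{Ass}H^{i-1}_I(R/J)$ implies finiteness of $\operatorname{Ass}H^i_I(J)$." Then $S(h,i)$ is true if and only if $h=1$ or $i\le h$. When $h\ge2$ and $i\ge h+1$, counterexamples exist with $R$ a regular local ring containing any prescribed field.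

With $h=2$, Theorem 2 says that the answer is negative for every $i\ge 3$. The "if" part of Theorem 2 is Proposition 1. The rest of the lecture builds the counterexamples piece by piece.

## 3. Facts about local cohomology and associated primes

Local cohomology with support in $\mathfrak a=(a_1,\dots,a_c)$ is the cohomology of the Čech complex
$$X\to\bigoplus_i X_{a_i}\to\bigoplus_{i<j}X_{a_ia_j}\to\cdots\to X_{a_1\cdots a_c}.$$
From this, $H^j_{\mathfrak a}$ commutes with flat base change, may be computed over any ring over which the module is defined, and is graded when the module and the $a_i$ are.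

The example we use all the time: for any ring $T$,
$$H^2_{(u,v)}(T[u,v])=T[u,v]_{uv}/\bigl(T[u,v]_u+T[u,v]_v\bigr)=\bigoplus_{i,j\ge1}T\,u^{-i}v^{-j},$$
where a product of a monomial with $u^{-i}v^{-j}$ is $0$ as soon as an exponent becomes $\ge0$.

* **(F1)** If $\mathfrak a$ is generated by $c$ elements, then $H^j_{\mathfrak a}=0$ for $j>c$. Hence $H^c_{\mathfrak a}$ is right exact and $H^c_{\mathfrak a}(X)=H^c_{\mathfrak a}(R)\otimes_RX$. In particular $H^c_{\mathfrak a}(X/gX)=H^c_{\mathfrak a}(X)/gH^c_{\mathfrak a}(X)$ for $g\in R$.
* **(F2)** If $D\to P$ is a ring map and $X$ a $P$-module, then every $\mathfrak q\in\operatorname{Ass}_DX$ is the contraction of some element of $\operatorname{Ass}_PX$. In particular, if $\operatorname{Ass}_DX$ is infinite, so is $\operatorname{Ass}_PX$.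
* **(F3)** If $A\to B$ is flat and $X$ is an $A$-module, then $\operatorname{Ass}_B(X\otimes_AB)=\bigcup_{\mathfrak q\in\operatorname{Ass}_AX}\operatorname{Ass}_B(B/\mathfrak qB)$ (Matsumura, *Commutative Ring Theory*, Thm 23.2).
* **(F4)** Associated primes of $\mathbb Z^n$-graded modules over $\mathbb Z^n$-graded Noetherian rings are homogeneous.
* **(F5)** If $R$ is regular, its minimal injective resolution $E^\bullet$ has $E^j=\bigoplus_{\operatorname{ht}Q=j}E(R/Q)$. Moreover $\Gamma_I(E(R/Q))$ is $E(R/Q)$ if $Q\supseteq I$, and $0$ otherwise.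

**Proof of (F2).** Let $\mathfrak q=\operatorname{ann}_D(\xi)$ and $Y=P\xi\subseteq X$. Then $\mathfrak qY=0$. No element of $D\setminus\mathfrak q$ kills $\xi$, so the localization $Y_{\mathfrak q}$ of $Y$ at $D\setminus\mathfrak q$ is nonzero. It is a module over a localization of the Noetherian ring $P$, so it has an associated prime, and this comes from some $Q\in\operatorname{Ass}_PY$ whose contraction to $D$ does not meet $D\setminus\mathfrak q$; that is, $Q\cap D\subseteq\mathfrak q$. Since $\mathfrak qY=0$, also $Q\cap D\supseteq\mathfrak q$. So $Q\cap D=\mathfrak q$, and $Q\in\operatorname{Ass}_PX$. $\square$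

## 4. The ideal $J+w\mathfrak a$ and the localization map $N\to N_w$

We look for ideals $I$ for which the cokernel $K$ can be identified. The following construction turns $K$ into the cokernel of a localization map. We state it for general $h$ because Theorem 2 will need that.

**Proposition 3.** Let $R$ be a regular ring, $h\ge2$, $J$ an ideal generated by an $R$-sequence of length $h$, $\mathfrak a\supseteq J$ an ideal generated by $h$ elements, and $w\in R$ such that every prime containing $\mathfrak b=(w)+J$ has height at least $h+1$. Put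
$$I=J+w\mathfrak a,\qquad A=R/J,\qquad N=H^h_{\mathfrak a}(A).$$
Then $H^h_I(A)\cong N_w$, and $N_w/\operatorname{im}(N\to N_w)$ is isomorphic to a submodule of $H^{h+1}_I(J)$.

**Proof.** We have $J\subseteq I\subseteq\mathfrak a$, and $\mathfrak a\mathfrak b=w\mathfrak a+J\mathfrak a\subseteq I$.

**Step A: the natural map $H^h_{\mathfrak a}(R)\to H^h_I(R)$ is bijective.** The purpose is to show that $H^h_I(R)$ is no bigger than $H^h_{\mathfrak a}(R)$, although $I$ is smaller than $\mathfrak a$. The map is induced by $\Gamma_{\mathfrak a}(E^\bullet)\subseteq\Gamma_I(E^\bullet)$ with $E^\bullet$ as in (F5). Primes containing $I$ or $\mathfrak a$ contain $J$ and so have height at least $h$; thus $\Gamma_{\mathfrak a}(E^j)=\Gamma_I(E^j)=0$ for $j<h$. Let $Q\supseteq I$ be a prime of height $h$. Since $Q\supseteq\mathfrak a\mathfrak b$, it contains $\mathfrak a$ or $\mathfrak b$, and $\mathfrak b$ is excluded by height. So $Q\supseteq\mathfrak a$. Conversely, primes containing $\mathfrak a$ contain $I$. Hence $\Gamma_{\mathfrak a}(E^h)=\Gamma_I(E^h)$, and both cohomology modules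 are the kernel of $E^h\to E^{h+1}$ restricted to this submodule.

**Step B: reduction of the cokernel to a map $\theta$.** Let $\theta:H^h_{\mathfrak a}(A)\to H^h_I(A)$ be the map induced by $\Gamma_{\mathfrak a}\subseteq\Gamma_I$. By naturality the square
$$\begin{array}{ccc}H^h_{\mathfrak a}(R)&\longrightarrow&H^h_{\mathfrak a}(A)=N\\ \downarrow&&\downarrow{\scriptstyle\theta}\\ H^h_I(R)&\longrightarrow&H^h_I(A)\end{array}$$
commutes. The left map is bijective by Step A, and the top map is surjective by (F1) because $\mathfrak a$ has $h$ generators. So the bottom map has image $\operatorname{im}\theta$. The exact sequence $H^h_I(R)\to H^h_I(A)\to H^{h+1}_I(J)$ gives $\operatorname{coker}\theta\hookrightarrow H^{h+1}_I(J)$.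

**Step C: $\theta$ is isomorphic to the localization map $N\to N_w$.** Write $\mathfrak a=(a_1,\dots,a_h)$. As $J$ dies in $A$, $IA=(wa_1,\dots,wa_h)A$, and
$$H^h_I(A)=\operatorname{coker}\Bigl(\bigoplus_{j}A_{\prod_{i\ne j}wa_i}\to A_{\prod_iwa_i}\Bigr).$$
Since $h\ge2$, each product $\prod_{i\neq j}wa_i$ has at least one factor, so $w$ is invertible in every ring shown. Therefore $w$ acts bijectively on $H^h_I(A)$, and $H^h_I(A)\to H^h_I(A)_w=H^h_I(A_w)$ is an isomorphism. In $A_w$ the ideals $IA_w$ and $\mathfrak aA_w$ coincide, so $\theta$ for $A_w$ is an isomorphism $H^h_{\mathfrak a}(A_w)\to H^h_I(A_w)$. Naturality of $\theta$ along $A\to A_w$ gives the commutative square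
$$\begin{array}{ccc}N&\overset{\theta}{\longrightarrow}&H^h_I(A)\\ \downarrow&&\downarrow{\scriptstyle\cong}\\ N_w&\overset{\cong}{\longrightarrow}&H^h_I(A_w).\end{array}$$
This identifies $\theta$ with $N\to N_w$, and its cokernel with $N_w/\operatorname{im}(N)$. $\square$

For $h=1$ Step C breaks: the term on the left is $A$ itself, where $w$ is not inverted.

So we want a module $N$, of the form $H^2_{(u,v)}$ of a complete intersection, such that $N_w$ has few associated primes and $N_w/\operatorname{im}(N)$ has infinitely many.

## 5. Infinitely many primes from a binary quadratic form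

This section produces the infinitely many primes. Let
$$T_0=k[s,t],\qquad G=k[s,t,x,y,u,v],\qquad f_0=sx^2u^2+txyuv+y^2v^2 .$$

**Lemma 4.** $\operatorname{Ass}_{T_0}H^2_{(u,v)}(G/f_0)$ is infinite.

**Proof.** **Step A: splitting the module over $T_0$.** The purpose is to reach quotients of polynomial rings in two variables. By (F1), the module is $L'/f_0L'$ with $L'=H^2_{(u,v)}(G)$, and $L'$ is $T_0$-free on the monomials $x^ay^bu^{-i}v^{-j}$ with $a,b\ge0$, $i,j\ge1$. Give such a monomial the degree $(m,n)=(a+i,\,b+j)$. Multiplication by $xu$ raises $a$ by $1$ and lowers $i$ by $1$, so it preserves the degree; likewise $yv$. In degree $(m,n)$, with $m,n\ge1$, the basis consists of the monomials with $0\le a\le m-1$, $0\le b\le n-1$. Sending $x^ay^bu^{-i}v^{-j}$ to $X^aY^b$ identifies this component with $T_0[X,Y]/(X^m,Y^n)$, with $xu$ and $yv$ acting as $X$ and $Y$: for instance $xu$ kills a monomial exactly when $i=1$, that is, when $a=m-1$. Since $f_0=s(xu)^2+t(xu)(yv)+(yv)^2$, we get as $T_0$-modules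
$$H^2_{(u,v)}(G/f_0)\cong\bigoplus_{m,n\ge1}T_0[X,Y]/(X^m,\,Y^n,\,sX^2+tXY+Y^2). \tag{2}$$

**Step B: a cyclic summand for each $n\ge2$.** Take $m=n\ge2$ and the part of degree $n$ in $X,Y$, a direct summand over $T_0$. It is generated by $e_j=X^{n-j}Y^j$, $0\le j\le n$. The relations are $e_0=e_n=0$, from $X^n$ and $Y^n$, and, multiplying the quadratic form by $X^{n-2-j}Y^j$,
$$s\,e_j+t\,e_{j+1}+e_{j+2}=0\qquad(0\le j\le n-2).$$
Let us try small cases. For $n=2$ the only relation is $te_1=0$, and we get $T_0/(t)$. For $n=3$: $e_2=-te_1$ and $se_1+te_2=0$, so $(s-t^2)e_1=0$ and we get $T_0/(t^2-s)$. In general define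
$$\Delta_{-1}=0,\qquad\Delta_0=1,\qquad\Delta_m=t\Delta_{m-1}-s\Delta_{m-2}.$$
Then $\Delta_1=t$, $\Delta_2=t^2-s$, $\Delta_3=t(t^2-2s)$. The relations with $j\le n-3$ say exactly that
$$e_j=(-1)^{j-1}\Delta_{j-1}e_1\qquad(1\le j\le n-1).$$
Indeed this formula is right for $j=0$ and $j=1$, and inductively
$$e_{j+2}=-te_{j+1}-se_j=(-1)^{j+1}\bigl(t\Delta_j-s\Delta_{j-1}\bigr)e_1=(-1)^{j+1}\Delta_{j+1}e_1 .$$
The last relation, $j=n-2$, combined with $e_n=0$, says in the same way that $\Delta_{n-1}e_1=0$. So the summand is $T_0/(\Delta_{n-1})$.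

**Step C: infinitely many irreducible factors.** Embed $k[s,t]$ in $\bar k[\alpha,\beta]$ by $t=\alpha+\beta$, $s=\alpha\beta$; this is injective, since elementary symmetric polynomials are algebraically independent. The polynomials $\sum_{i=0}^m\alpha^i\beta^{m-i}=(\alpha^{m+1}-\beta^{m+1})/(\alpha-\beta)$ satisfy the recursion and initial values of $\Delta_m$, so
$$\Delta_{n-1}=\frac{\alpha^n-\beta^n}{\alpha-\beta}\neq0 .$$
As $T_0$ is a UFD, $\operatorname{Ass}_{T_0}T_0/(\Delta_{n-1})$ consists of the ideals $(\pi)$ with $\pi$ an irreducible factor of $\Delta_{n-1}$. For a prime number $\ell\ne\operatorname{char}k$,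
$$\Delta_{\ell-1}=\prod_{\xi^\ell=1,\ \xi\ne1}(\alpha-\xi\beta),$$
which is nonconstant. For two distinct such primes $\ell,\ell'$ the roots of unity $\xi$ involved have orders $\ell$ and $\ell'$, so the linear factors are pairwise non-associate, and $\Delta_{\ell-1},\Delta_{\ell'-1}$ have no common nonconstant factor in $\bar k[\alpha,\beta]$. They have none in $k[s,t]$ either, because a nonconstant $g\in k[s,t]$ stays nonconstant in $\bar k[\alpha,\beta]$: if its image is a constant, then setting $\alpha=\beta=0$ shows that this constant is $g(0,0)$, and injectivity gives $g=g(0,0)$. Choosing one irreducible factor of $\Delta_{\ell-1}$ for each $\ell$ gives infinitely many pairwise non-associate $\pi$ with $(\pi)\in\operatorname{Ass}_{T_0}H^2_{(u,v)}(G/f_0)$. $\square$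

## 6. A module $M$ with at most three primes such that $M/qM$ has infinitely many

The infinitude of Lemma 4 comes from the two free coefficients $s,t$. We now put $t$ out of sight with one more variable $q$, adding it to the middle coefficient. Let
$$D=k[s,t,x,y,q,u,v],\qquad f=sx^2u^2+(q+txy)uv+y^2v^2\in D,\qquad M=H^2_{(u,v)}(D/f).$$
Setting $q=0$ turns $D$ into $G$ and $f$ into $f_0$, so by (F1)
$$M/qM=H^2_{(u,v)}(G/f_0). \tag{3}$$
On the other hand, with $\zeta=q+txy$ in place of $q$ as a variable, $D=D_0[t]$ where
$$D_0=k[s,x,y,\zeta,u,v],\qquad f=sx^2u^2+\zeta uv+y^2v^2\in D_0,$$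
and $t$ has disappeared from $f$. Put $M_0=H^2_{(u,v)}(D_0/f)$; then $M=M_0\otimes_{D_0}D_0[t]$.

**Lemma 5.** Every $Q\in\operatorname{Ass}_{D_0}M_0$ is one of the three primes $(y,\zeta,u,v,s)$, $(y,\zeta,u,v,x)$, $(y,\zeta,u,v,s,x)$.

**Proof.** **Step A: $u,v\in Q$.** Every element of $M_0$ is killed by a power of $(u,v)$, so the prime $Q=\operatorname{ann}(m)$ contains $u$ and $v$.

**Step B: $sx^2,\zeta,y^2\in Q$.** The purpose is to show that $M_0$ lives only where all coefficients of $f$ vanish. Let $T_1=k[s,x,y,\zeta]$ and
$$L=H^2_{(u,v)}(T_1[u,v])=\bigoplus_{i,j\ge1}T_1u^{-i}v^{-j},$$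
and let $L_{-n}$ be the span of the $u^{-i}v^{-j}$ with $i+j=n$. Then $M_0=L/fL$ is the direct sum over $n\ge2$ of the finitely generated $T_1$-modules
$$W_n=\operatorname{coker}\bigl(L_{-n-2}\overset{f}{\longrightarrow}L_{-n}\bigr).$$
Suppose a prime $\mathfrak q$ of $T_1$ does not contain all of $sx^2,\zeta,y^2$, and let $\kappa=\kappa(\mathfrak q)$. The image $\bar f$ of $f$ in $\kappa[u,v]$ is a nonzero quadratic form. Let $\bar L_{-n}=L_{-n}\otimes_{T_1}\kappa$. Taking the coefficient of $u^{-1}v^{-1}$ in the product defines a perfect pairing $\kappa[u,v]_{n-2}\times\bar L_{-n}\to\kappa$, because $u^av^b$ and $u^{-a-1}v^{-b-1}$ form dual bases. Since the coefficient of $u^{-1}v^{-1}$ in $(g\bar f)\lambda=g(\bar f\lambda)$ can be read in two ways, multiplication by $\bar f:\bar L_{-n-2}\to\bar L_{-n}$ is the transpose of multiplication by $\bar f:\kappa[u,v]_{n-2}\to\kappa[u,v]_n$. The latter is injective, so the former is surjective. Thus $W_n\otimes_{T_1}\kappa=0$, and Nakayama's lemma gives $(W_n)_{\mathfrak q}=0$ for each $n$. Hence $(M_0)_{\mathfrak q}=0$.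

Now let $\mathfrak q=Q\cap T_1$ and $Q=\operatorname{ann}(m)$. No element of $T_1\setminus\mathfrak q$ kills $m$, so $(M_0)_{\mathfrak q}\ne0$. Therefore $\mathfrak q$ contains $sx^2,\zeta,y^2$.

**Step C: homogeneity leaves three primes.** By Steps A and B, $Q\supseteq(y,\zeta,u,v)$, and $Q$ contains $s$ or $x$. To exclude further primes, give $D_0$ the $\mathbb Z^2$-grading
$$\deg s=(2,0),\quad\deg x=(0,1),\quad\deg y=(1,1),\quad\deg\zeta=(2,2),\quad\deg u=\deg v=(0,0).$$
The terms $sx^2u^2$, $\zeta uv$, $y^2v^2$ all have degree $(2,2)$. So $f$ is homogeneous, $M_0$ is graded, and $Q$ is homogeneous by (F4). Its image in $D_0/(y,\zeta,u,v)=k[s,x]$ is a homogeneous prime. Since $s^ax^b$ has degree $(2a,b)$, each graded component of $k[s,x]$ is spanned by one monomial, so this image is generated by monomials. It is prime and contains $s$ or $x$, so it is $(s)$, $(x)$ or $(s,x)$. $\square$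

By (F3), $\operatorname{Ass}_DM=\{QD:Q\in\operatorname{Ass}_{D_0}M_0\}$, as each $QD=QD_0[t]$ is prime. So $M$ has at most three associated primes, while $M/qM$ has infinitely many over $T_0$ by (3) and Lemma 4, hence over $D$ by (F2).

**A first attempt: $w=q$.** It remains to realize $M/qM$ inside a quotient $N_w/\operatorname{im}(N)$. The obvious choice is $N=M$ and $w=q$. If $q$ were a nonzerodivisor on $M$, then $q^{-1}M/M\cong M/qM$ would sit inside $M_q/M$. But every associated prime $QD$ of $M$ contains $\zeta$ and $y$, hence $q=\zeta-txy$. For $m\in M$, all associated primes of the finitely generated module $Dm$ contain $q$, so a power of $q$ kills $m$. Thus $M_q=0$, and the quotient $M_q/\operatorname{im}(M)$ is $0$. The localization that is supposed to create denominators destroys the module. We need to divide by something that *involves* $q$ without inverting $q$.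

## 7. Splitting $q=wz$

Replace $q$ by a product $wz$ of two variables and invert only $w$. The model case: $k[z,w]$ is free over $k[q]$, $q=wz$, on the powers of $z$ and the powers of $w$. After inverting $w$ we have $k[z,w]_w=k[q][w^{\pm1}]$, and $z^d=q^dw^{-d}$. Thus
$$k[z,w]_w/k[z,w]\cong\bigoplus_{d\ge1}w^{-d}\,k[q]/(q^d).$$
The element $q$ itself is not inverted, and quotients by powers of $q$ appear. Tensoring with $M$ gives what we want.

Let $C=k[s,t,x,y,z,w,u,v]$ and regard $D\subset C$ via $q=wz$; then $f=sx^2u^2+(wz+txy)uv+y^2v^2$ as in Section 2. Put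
$$B=C/(f),\qquad H=H^2_{(u,v)}(B).$$

**Lemma 6.** There is an isomorphism of $D$-modules
$$H_w/\operatorname{im}(H\to H_w)\cong\bigoplus_{d\ge1}M/q^dM. \tag{4}$$
Moreover $|\operatorname{Ass}_CH_w|\le3$, and $\operatorname{Ass}_{T_0}\bigl(H_w/\operatorname{im}H\bigr)$ is infinite.

**Proof.** **Step A: the map $H\to H_w$ in a basis.** A monomial $z^aw^b$ equals $q^{b}z^{a-b}$ if $a\ge b$ and $q^{a}w^{b-a}$ if $a<b$. So $C$ is $D$-free on $e_d=z^d$ $(d\ge0)$ and $e_d=w^{-d}$ $(d<0)$. As $B=(D/f)\otimes_DC$ and $C$ is flat over $D$, $H=\bigoplus_{d\in\mathbb Z}e_dM$. After inverting $w$ we have $z=q/w$, so $C_w=D[w^{\pm1}]$ and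
$$H_w=M\otimes_DD[w^{\pm1}]=\bigoplus_{d\in\mathbb Z}w^{-d}M .$$
For $d\ge0$ we have $e_d=z^d=q^dw^{-d}$, and for $d\le0$, $e_d=w^{-d}$. Hence the image of $H$ is $\bigoplus_{d\ge1}w^{-d}q^dM\oplus\bigoplus_{d\le0}w^{-d}M$, and (4) follows.

**Step B: $H_w$ has at most three associated primes.** Contraction along $C\to C_w$ is a bijection $\operatorname{Ass}_{C_w}H_w\to\operatorname{Ass}_CH_w$, since $w$ acts bijectively on $H_w$. Now
$$H_w=M\otimes_DD[w^{\pm1}]=M_0\otimes_{D_0}D_0[t,w^{\pm1}]$$
over $C_w=D_0[t,w^{\pm1}]$. For a prime $Q$ of $D_0$ the ideal $QD_0[t,w^{\pm1}]$ is prime and contracts to $Q$. So (F3) gives $|\operatorname{Ass}_{C_w}H_w|=|\operatorname{Ass}_{D_0}M_0|\le3$ by Lemma 5.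

**Step C: the quotient has infinitely many.** By (4) with $d=1$, $M/qM$ is a direct summand of $H_w/\operatorname{im}(H)$ over $D$, hence over $T_0$. By (3) and Lemma 4 it has infinitely many associated primes over $T_0$. $\square$

## 8. Raising the height with $ru$, and the proof of Theorem 1

Why not take $R=C$, $J=(f)$, $\mathfrak a=(u,v)$ and $I=(f,wu,wv)$? Since $h=1$, Proposition 1 says this cannot work. The failing point is Step A of Proposition 3: with two generators for $\mathfrak a$ we need to compare $\Gamma_I$ and $\Gamma_{\mathfrak a}$ on $E^2$. The ideal $(w,f)$ is generated by a regular sequence of length $2$, so it has a minimal prime $Q$ of height $2$. This $Q$ contains $I$, but it does not contain $(u,v)$, or else it would contain the height $3$ prime $(w,u,v)$. So $E(C/Q)$ lies in $\Gamma_I(E^2)$ and not in $\Gamma_{\mathfrak a}(E^2)$, and the argument is lost. We must add to $J$ an element of $\mathfrak a$ that raises the height of $(w)+J$ to $3$ without changing the top local cohomology $H$. The element $ru$, with $r$ a new variable, does this, because $u$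 acts surjectively on $H$.

**Proof of Theorem 1.** Here $P=C[r]$, $\mathfrak a=(u,v)$, $A=P/J$, and $I=J+w\mathfrak a$.

**Step A: the hypotheses of Proposition 3 with $h=2$.** We have $f\equiv y^2v^2\pmod u$, and $f$ is nonzero and does not involve $r$. So the prime elements $r$ and $u$ of the UFD $P$ do not divide $f$, and $f$ and $ru$ have no common prime factor. If $ru\,g\in(f)$, then $f\mid g$. Hence $f,ru$ is a $P$-sequence (it generates a proper ideal). Modulo $w$, the same argument applies in the UFD $P/wP$ to $\bar f=sx^2u^2+txyuv+y^2v^2$, which is nonzero, does not involve $r$, and is congruent to $y^2v^2$ modulo $u$. So $w,f,ru$ is a $P$-sequence, and every prime containing $(w)+J$ has height at least $3$. Finally $f\in(u,v)$ and $ru\in(u,v)$, so $J\subseteq\mathfrak a$. The inclusion $J\subset I$ is clear. With $N=H^2_{\mathfrak a}(A)$, Proposition 3 gives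
$$H^2_I(A)\cong N_w,\qquad N_w/\operatorname{im}(N)\hookrightarrow H^3_I(J). \tag{5}$$

**Step B: removing $r$.** The purpose is to identify $N$ with $H$. Since $A=B[r]/(ru)$, (F1) gives $N=H[r]/ruH[r]$, where $H[r]=H\otimes_kk[r]$. Also by (F1), $H/uH=H^2_{(u,v)}(B/uB)=H^2_{(v)}(B/uB)=0$, because on $B/uB$ the ideal $(u,v)$ is generated by one element. So $uH=H$, $ruH[r]=rH[r]$, and
$$N\cong H\quad\text{with $r$ acting as }0. \tag{6}$$
This isomorphism is $P$-linear, so $N\to N_w$ becomes $H\to H_w$.

**Step C: the count for $P/J$.** By (5) and (6), $H^2_I(P/J)\cong H_w$ is killed by $r$, so its associated primes over $P$ correspond bijectively to those over $P/rP=C$. By Lemma 6 there are at most three.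

**Step D: infinitely many for $J$.** By (5) and (6), $H^3_I(J)$ has a $P$-submodule isomorphic to $H_w/\operatorname{im}(H)$, which has infinitely many associated primes over $T_0=k[s,t]$ by Lemma 6. By (F2) for $T_0\to P$, this submodule has infinitely many associated primes over $P$, and so does $H^3_I(J)$.

**Step E: localization at $\mathfrak n$.** We must see that the primes of Step D survive. Give $P$ the positive grading
$$\deg s=2,\ \deg t=1,\ \deg x=1,\ \deg y=2,\ \deg z=\deg w=2,\ \deg r=\deg u=\deg v=1 .$$
The terms $sx^2u^2$, $wzuv$, $txyuv$, $y^2v^2$ all have degree $6$, so $f$ is homogeneous and so are $J$ and $I$. Hence $H^3_I(J)$ is graded, and by (F4) its associated primes are homogeneous. A proper homogeneous ideal for a positive grading over a field lies in $\mathfrak n$. So all associated primes of $H^3_I(J)$ are contained in $\mathfrak n$, and all of them survive: $\operatorname{Ass}_{P_{\mathfrak n}}H^3_{I_{\mathfrak n}}(J_{\mathfrak n})$ is infinite. Localization cannot increase the number of associated primes, so $\operatorname{Ass}_{P_{\mathfrak n}}H^2_{I_{\mathfrak n}}(P_{\mathfrak n}/J_{\mathfrak n})$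 has at most $3$ elements. $\blacksquare$

## 9. All pairs $(h,i)$ with $h\ge2$ and $i\ge h+1$

By Proposition 1, $S(h,i)$ is true when $h=1$ or $i\le h$. For the remaining pairs we modify the example in two independent ways. Elements $r_jp_j$ added to $J$ raise $h$ and $i$ together, in the way $ru$ was used. New variables added to $I$ alone raise $i$. Both rest on one lemma.

For variables $c=(c_1,\dots,c_l)$ let $E_c=H^l_{(c)}(k[c])$, with $k$-basis the monomials $c^{-\nu}$, all $\nu_j\ge1$. (For $l=0$, $E_c=k$; for $l=2$ this is the module of inverse monomials of Section 3.)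

**Lemma 7.** Let $R$ be a Noetherian $k$-algebra, $X$ an $R$-module, $I$ an ideal of $R$.

(i) $\operatorname{Ass}_{R[c]}(X\otimes_kE_c)=\{Q+(c):Q\in\operatorname{Ass}_RX\}$.

(ii) $H^{j+l}_{I+(c)}(X[c])\cong H^j_I(X)\otimes_kE_c$ for all $j$, where $X[c]=X\otimes_kk[c]$.

**Proof.** (i) Every element of $X\otimes_kE_c$ is killed by a power of $(c)$. So an associated prime $\operatorname{ann}(m)$ contains $(c)$, which means that $m$ lies in the submodule annihilated by $(c)$; the associated primes are those of this submodule. An element $\sum_\nu x_\nu\otimes c^{-\nu}$ is killed by $c_j$ exactly when $x_\nu=0$ for all $\nu$ with $\nu_j\ge2$. So the submodule is $X\otimes(c_1\cdots c_l)^{-1}\cong X$, with $c$ acting as $0$, and its associated primes are the $Q+(c)$ with $Q\in\operatorname{Ass}_RX$.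

(ii) Let $g$ be a finite system of generators of $I$. The Čech complex of $X[c]$ on $g$ and $c$ together is the tensor product over $k$ of the Čech complex of $X$ on $g$ and that of $k[c]$ on $c$. The latter is in turn the tensor product over $k$ of the complexes $k[c_j]\to k[c_j^{\pm1}]$, each of which is injective with cokernel spanned by the negative powers of $c_j$. As $k$ is a field, the Künneth formula shows that the complex for $k[c]$ has cohomology only in degree $l$, equal to $E_c$. A second use of the formula gives the claim; the isomorphism is natural, hence linear over $R[c]=R\otimes_kk[c]$. $\square$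

**Proof of Theorem 2, negative part.** Let $h\ge2$, $i\ge h+1$, $e=h-2$, $l=i-h-1$. All notation from Sections 6–8 stays in force.

**Step A: the ideals for $i=h+1$.** Put
$$P'=P[p_1,\dots,p_e,r_1,\dots,r_e],\qquad J'=(f,ru,r_1p_1,\dots,r_ep_e),$$
$$\mathfrak a'=(u,v,p_1,\dots,p_e),\qquad I'=J'+w\,\mathfrak a',\qquad A'=P'/J'.$$
We check the hypotheses of Proposition 3. For every nonzero ring $\Lambda$, the element $p_jr_j$ is a nonzerodivisor in $\Lambda[p_j,r_j]$, and the quotient by it is nonzero. Starting from the $P$-sequences $f,ru$ and $w,f,ru$ of Section 8 and adjoining the pairs $p_j,r_j$ one at a time, we see that $f,ru,r_1p_1,\dots,r_ep_e$ and $w,f,ru,r_1p_1,\dots,r_ep_e$ are $P'$-sequences, of lengths $h$ and $h+1$. So every prime containing $(w)+J'$ has height at least $h+1$. The ideal $\mathfrak a'$ has $2+e=h$ generators and contains $J'$. With $N'=H^h_{\mathfrak a'}(A')$, Proposition 3 gives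
$$H^h_{I'}(A')\cong N'_w,\qquad N'_w/\operatorname{im}(N')\hookrightarrow H^{h+1}_{I'}(J'). \tag{7}$$

**Step B: computing $N'$.** The ring $A'$ is the quotient of $B[p_1,\dots,p_e,r,r_1,\dots,r_e]$ by $ru,r_1p_1,\dots,r_ep_e$. By Lemma 7(ii), $H^{h}_{\mathfrak a'}(B[p])\cong H\otimes_kE_p$ with $p=(p_1,\dots,p_e)$. Adjoining $r,r_1,\dots,r_e$ is a flat extension, so
$$V:=H^h_{\mathfrak a'}(B[p,r,r_1,\dots,r_e])=H\otimes_kE_p\otimes_kk[r,r_1,\dots,r_e],$$
and by (F1), $N'=V/(ru,r_1p_1,\dots,r_ep_e)V$. The element $u$ acts surjectively on $H$ (Section 8, Step B), and $p_j$ acts surjectively on $E_p$ since $p_j\cdot p_j^{-\nu_j-1}=p_j^{-\nu_j}$. So $u$ and all $p_j$ act surjectively on $V$, which gives $ruV=rV$ and $r_jp_jV=r_jV$. Hence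
$$N'=V/(r,r_1,\dots,r_e)V=H\otimes_kE_p\quad\text{with $r,r_1,\dots,r_e$ acting as }0,$$
and $N'\to N'_w$ is the map $H\to H_w$ tensored with $E_p$.

**Step C: the two sets of primes for $i=h+1$.** By (7), $H^h_{I'}(A')\cong H_w\otimes_kE_p$. It is killed by $r,r_1,\dots,r_e$, so its associated primes over $P'$ correspond to those over $C[p]$. By Lemma 7(i) these correspond to $\operatorname{Ass}_CH_w$, which has at most $3$ elements by Lemma 6. On the other side, $H^{h+1}_{I'}(J')$ contains a copy of $(H_w/\operatorname{im}H)\otimes_kE_p$. As a $T_0$-module this is a nonempty direct sum of copies of $H_w/\operatorname{im}H$, so it has infinitely many associated primes over $T_0$ by Lemma 6. By (F2), $\operatorname{Ass}_{P'}H^{h+1}_{I'}(J')$ is infinite.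

**Step D: general $i\ge h+1$.** Put $P''=P'[c_1,\dots,c_l]$, $J''=J'P''$, $I''=I'P''+(c)$. Then $J''\subseteq I''$, and $J''$ is generated by a $P''$-sequence of length $h$, since $P'\to P''$ is flat and $P''/J''=A'[c]\ne0$. We have $i-1=h+l$ and $i=(h+1)+l$, and $J''=J'[c]$. So Lemma 7(ii) gives
$$H^{i-1}_{I''}(P''/J'')\cong H^h_{I'}(A')\otimes_kE_c,\qquad H^i_{I''}(J'')\cong H^{h+1}_{I'}(J')\otimes_kE_c .$$
By Lemma 7(i) and Step C, the first has at most $3$ associated primes and the second has infinitely many.

**Step E: a regular local ring containing $k$.** This step makes the ring LC-finite in every characteristic. Extend the grading of Section 8, Step E, by giving all new variables degree $1$. The elements $r_jp_j$, $wp_j$ and $c_j$ are homogeneous, so $J''$ and $I''$ are homogeneous. As before, the associated primes of $H^i_{I''}(J'')$ are homogeneous, hence contained in the ideal $\mathfrak n''$ of all variables, so infinitely many remain after localizing at $\mathfrak n''$, while $H^{i-1}_{I''}(P''/J'')$ keeps at most $3$. The generating sequence of $J''$ stays regular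 because $J''\subseteq\mathfrak n''$ and localization is flat. The ring $P''_{\mathfrak n''}$ is a regular local ring containing $k$, hence LC-finite. So $S(h,i)$ fails for all $h\ge2$ and $i\ge h+1$, with counterexamples over any prescribed field. $\blacksquare$
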